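# Distortion of circle diffeomorphisms is the same in every class $C^s$, $s\ge 2$

## The theorems: one number decides distortion in all classes $C^s$ with $2\le s\le r$

Let $\mathbb S^1=\mathbb R/\mathbb Z$, let $r,s,k$ denote integers, and write $D$ for the derivative. For $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ put
$$V_\infty(f)=\lim_{n\to\infty}\frac1n\operatorname{var}(\log Df^n).\tag{1}$$
The limit exists by subadditivity: $\log D(gh)=\log Dg\circ h+\log Dh$ gives $\operatorname{var}\log D(gh)\le\operatorname{var}\log Dg+\operatorname{var}\log Dh$. An element $f\in\mathrm{Diff}^s_+(\mathbb S^1)$ is $C^s$-distorted if the cyclic group it generates is not quasi-isometrically embedded in $\mathrm{Diff}^s_+(\mathbb S^1)$; the precise definition is in the next section.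

**Theorem A.** Let $r\ge2$ and let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ satisfy $V_\infty(f)=0$. Then $\lim_n d(f^n,e)/n=0$ for every continuous right-invariant pseudometric $d$ on $\mathrm{Diff}^r_+(\mathbb S^1)$.

**Theorem B.** Let $r\ge2$ and let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ be non-torsion. The following are equivalent:

1. $f$ is $C^s$-distorted for some $2\le s\le r$;
2. $f$ is $C^s$-distorted for every $2\le s\le r$;
3. $V_\infty(f)=0$;
4. the rotation number of $f$ is irrational; or it is rational and, with $g=f^q$ having fixed points, the function $\kappa(z):=\sum_{l\in\mathbb Z}(D\log Dg)(g^lz)\,Dg^l(z)$ vanishes identically on $\mathbb S^1\setminus\mathrm{Fix}(g)$.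

**Corollary.** For each $k\ge2$ there is no $f\in\mathrm{Diff}^{k+1}_+(\mathbb S^1)$ that is $C^k$-distorted and $C^{k+1}$-undistorted.

The Corollary answers a question from Michael P. Cohen, "Maximal pseudometrics and distortion of circle diffeomorphisms", arXiv:1901.01607 (2019): for which $k\ge2$ is there a diffeomorphism which is $C^k$-distorted but $C^{k+1}$-undistorted? For none.

The group $\mathrm{Diff}^{k+1}_+$ has a finer topology than $\mathrm{Diff}^k_+$, hence more continuous pseudometrics, and more ways for $f^n$ to be far from the identity. One could expect some $f$ whose iterates are close to $e$ as far as $k$ derivatives can tell, while the derivative of order $k+1$ makes $d(f^n,e)$ grow linearly. Theorem B says that this never happens once $k\ge2$. The only source of linear growth is the quantity $V_\infty$, which sees two derivatives. The condition $k\ge2$ matters: the last section gives a $C^\infty$ diffeomorphism that is $C^1$-distorted and $C^2$-undistorted.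

Almost all the work is in Theorem A. It asks us to turn the weak, integrated information $V_\infty(f)=0$ about second derivatives into an efficient factorization of $f^n$ in the $C^r$ topology.

## Maximal pseudometrics, lengths and the number $\tau(f)$

**Definition (maximal pseudometric).** A pseudometric $d$ on a topological group $G$ is *maximal* if it is continuous and right-invariant, and for every continuous right-invariant pseudometric $\rho$ there are constants $K,C$ with $\rho\le K\cdot d+C$.

On $\mathbb Z$ the metric $|m-n|$ is maximal, because $\rho(m,n)\le|m-n|\,\rho(1,0)$ for every right-invariant $\rho$. On a compact group the pseudometric $d=0$ is maximal, since every continuous $\rho$ is bounded. We use the known fact that the Polish group $\mathrm{Diff}^k_+(\mathbb S^1)$, $1\le k<\infty$, admits a maximal pseudometric.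

**Definition (distortion, following Mann and Rosendal).** Let $d$ be maximal on $G$. An element $f$ is *distorted* if the inclusion $\langle f\rangle\hookrightarrow G$ is not a quasi-isometric embedding, where $\langle f\rangle$ carries a right-invariant word metric and $G$ carries $d$. Otherwise it is *undistorted*. This does not depend on the choice of $d$.

A quasi-isometric embedding is a map that preserves distances up to a multiplicative and an additive constant. It is convenient to rewrite this with one function. A *continuous length* on $G$ is a continuous $L:G\to[0,\infty)$ with $L(e)=0$, $L(gh)\le L(g)+L(h)$ and $L(g^{-1})=L(g)$. If $d$ is continuous and right-invariant, then $L(g)=d(g,e)$ is one: $d(gh,e)\le d(gh,h)+d(h,e)=L(g)+L(h)$ and $d(g^{-1},e)=d(e,g)$. Put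
$$\tau(f)=\lim_{n\to\infty}\frac{L(f^n)}n=\inf_{n\ge1}\frac{L(f^n)}n,\tag{2}$$
which exists by subadditivity. Then $\tau(f^q)=q\,\tau(f)$. Since $|L(hf^nh^{-1})-L(f^n)|\le2L(h)$, also $\tau(hfh^{-1})=\tau(f)$.

**Criterion.** A non-torsion $f$ is distorted if and only if $\tau(f)=0$ for $L=d(\cdot,e)$, $d$ maximal. This is quoted from the source, and the reason is short. We have $d(f^m,f^n)=L(f^{m-n})\le|m-n|L(f)$, so only the lower bound $L(f^n)\ge|n|/K-C$ can fail. If it holds, then $\tau(f)\ge1/K>0$. If $\tau(f)>0$, then $L(f^n)\ge|n|\tau(f)$ by (2). A torsion element generates a finite group, so it is undistorted in every regularity.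

## Distortion forces $V_\infty=0$, and three families computed by hand

**Proof of (1)⇒(3) in Theorem B.** Let $s\ge2$ and, on $\mathrm{Diff}^s_+(\mathbb S^1)$, let
$$\rho(g,h)=\operatorname{var}\log D(gh^{-1}).$$
It is right-invariant by definition. Since $\log D(gh^{-1})=(\log Dg-\log Dh)\circ h^{-1}$ and variation does not change under reparametrization, $\rho(g,h)=\int|D\log Dg-D\log Dh|\,dx$. So $\rho$ satisfies the triangle inequality and is continuous in the $C^s$ topology, $s\ge2$. By maximality $\rho\le Kd+C$, so $\operatorname{var}\log Df^n\le K\,d(f^n,e)+C$. If $f$ is $C^s$-distorted, dividing by $n$ gives $V_\infty(f)\le K\tau(f)=0$. $\square$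

**How the rest follows.** If $V_\infty(f)=0$ and $2\le s\le r$, Theorem A applied in $\mathrm{Diff}^s_+$ to a maximal $d$ gives $\tau(f)=0$, so $f$ is $C^s$-distorted by the criterion. This is (3)⇒(2), and (2)⇒(1) is trivial. The equivalence (3)⇔(4) comes out of Lemma 6 and Proposition 7 below. For the Corollary: torsion elements are undistorted in every regularity, and for non-torsion $f$ apply (1)⇒(2) with $r=k+1$, starting from $s=k$. So Theorem A, Lemma 6 and Proposition 7 remain.

*Rotations.* The rotations form a compact subgroup on which $L$ is bounded, so $\tau(R_\alpha)=0$; and $\log DR_\alpha=0$ gives $V_\infty=0$.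

*A fixed point with derivative $\ne1$.* Suppose $f(p)=p$. Since $\int Df^n=1$, the function $\log Df^n$ vanishes somewhere, and at $p$ it equals $n\log Df(p)$. Hence
$$V_\infty(f)\ge|\log Df(p)|.\tag{3}$$
So if $Df(p)\ne1$, $f$ is undistorted in every class $C^s$, $2\le s\le r$. An example is the time-one map $A_1$ of the flow of $\frac{\sin2\pi x}{2\pi}\partial_x$. In the coordinate $u=\tan\pi x$ on $\mathbb S^1=\mathbb R\cup\{\infty\}$ this flow is
$$A_t:\ u\mapsto e^tu,\qquad\text{i.e. }\tan(\pi A_t(x))=e^t\tan\pi x,\tag{4}$$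
because $\frac{d}{dt}\tan\pi x=\pi\sec^2(\pi x)\cdot\frac{\sin2\pi x}{2\pi}=\tan\pi x$. Its log-derivative is monotone from $t$ at $x=0$ to $-t$ at $x=\frac12$ and back, so $\operatorname{var}\log DA_t=4|t|$ and $V_\infty(A_1)=4$.

*A parabolic fixed point.* Let $P(u)=u+1$; near $\infty$, in the coordinate $\sigma=-1/u$, it is $\sigma\mapsto\sigma/(1-\sigma)$, so $P$ is smooth. Conjugating by a dilation, $A_tPA_t^{-1}(u)=u+e^t$, hence $P^n=A_{\log n}PA_{\log n}^{-1}$ and
$$L(P^n)\le L(P)+2L(A_{\log n})\le C(1+\log n),\tag{5}$$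
where $L(A_t)\le C(1+|t|)$ because $(A_t)$ is a one-parameter group and $L$ is bounded on $\{A_t:|t|\le1\}$. So $\tau(P)=0$. In the same way $\operatorname{var}\log DP^n\le\operatorname{var}\log DP+8\log n$, so $V_\infty(P)=0$.

In these examples Theorem A comes for free from an algebraic identity. For a general $f$ with $V_\infty(f)=0$ there is no identity, and we must estimate.

## Bounded maps and bounded flows have bounded length

From here until the end of the proof, fix $r\ge2$ and a continuous length $L$ on $\mathrm{Diff}^r_+(\mathbb S^1)$. There is $\eta_0>0$ such that $L(g)\le1$ whenever $\|g-\mathrm{id}\|_{C^r}<\eta_0$. For $x\in\mathbb S^1$, $|x|$ also denotes the distance to $0$. We write $a\asymp b$ for equality up to constant factors, and $\operatorname{osc}$ for supremum minus infimum.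

**Lemma 1.** (a) For each $B$ there is $C$ such that $L(g)\le C$ if some lift satisfies $\|g-\mathrm{id}\|_{C^r}\le B$ and $Dg\ge1/B$. (b) For each $B$ there is $C$ such that, if $v(t,x)$, $t\in[0,T]$, has $D^j_xv$ $(0\le j\le r)$ jointly continuous and bounded by $B$, then its time-$T$ map $\varphi$ satisfies $L(\varphi)\le C(T+1)$.

*Proof.* (a) Take $B\ge1$, $u=g-\mathrm{id}$, $g_t=\mathrm{id}+tu$. Then $Dg_t=(1-t)+tDg\ge1/B$ for $t\in[0,1]$, so $g_t^{-1}$ has derivatives of orders $1,\dots,r$ bounded in terms of $B$. From $g_{t+h}(y)=g_t(y)+hu(y)$ we get $g_{t+h}g_t^{-1}=\mathrm{id}+h\,u\circ g_t^{-1}$ with $\|u\circ g_t^{-1}\|_{C^r}\le C(B)$. Take $h=1/m$ with $C(B)/m<\eta_0$. Then $g=g_1$ is a product of $m$ factors with $L\le1$.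

(b) Let $\varphi_t$ be the flow map from time $t_0$ to $t\in[t_0,t_0+h]$, $h\le1$. Then $|\varphi_t-\mathrm{id}|\le Bh$. From $\partial_tD\varphi_t=(Dv\circ\varphi_t)D\varphi_t$ we get $|\log D\varphi_t|\le Bh$, so $|D\varphi_t-1|\le Be^Bh$. For $2\le j\le r$, $\partial_tD^j\varphi_t=(Dv\circ\varphi_t)D^j\varphi_t+R_j$, where $R_j$ is a polynomial in $D^iv\circ\varphi_t$ $(i\le j)$ and $D^l\varphi_t$ $(l<j)$, and $D^j\varphi_{t_0}=0$. By induction on $j$ the term $R_j$ is bounded, and Gronwall gives $|D^j\varphi_t|\le C(B,r)h$. So $\|\varphi_t-\mathrm{id}\|_{C^r}\le C(B,r)h$. Choose $h_0\le1$ with $C(B,r)h_0<\eta_0$ and cut $[0,T]$ into at most $T/h_0+1$ pieces of length $\le h_0$; each has $L\le1$. $\square$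

The same statements hold on any circle $\mathbb R/c\mathbb Z$, for a continuous length on its diffeomorphism group. In particular rotations have bounded $L$, and $L(A_t)\le C(1+|t|)$.

## Where interpolation, cutting and conjugation stop

The first thing to try is to bound $L(f^n)$ by Lemma 1(a), interpolating on a straight line. Test it on $P^n$, where $D P^n=\frac{1+u^2}{1+(u+n)^2}$. At $u=-n$ this is $1+n^2$. The very first factor $\mathrm{id}+h(P^n-\mathrm{id})$ then has $C^1$ distance at least $hn^2$ from the identity, so we need $h<\eta_0/n^2$ and more than $n^2/\eta_0$ factors. This is worse than the trivial bound $nL(P)$, while by (5) the true cost is at most of order $\log n$. A sup norm of $F$ over the whole circle is the wrong measure of cost.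

The second attempt is to work locally. Let $\theta\ge1$ be a weight such that at scale $1/\theta(x)$ near $x$ the map $F$ looks uniformly smooth: $|D^j\log DF|\le B\theta^j$ for $1\le j\le r-1$. In the coordinate $dy=\theta\,dx$ the circle is a chain of about $\int\theta$ unit cells, and one would like to treat one cell at a time at bounded cost, for a total of $C\int\theta$. The obvious way is to write $F$ as a product of maps each supported in one cell. But such maps fix all the endpoints of cells, and $F$ need not even nearly do so. For $F=A_t$, points with $|x|\approx e^{-t}$ are sent to distance about $\frac14$ from $0$. The condition $|D\log DF|\le B\theta$ says that $\log DF$ changes by $O(1)$ per cell. Summed over many cells the changes can make $\log DF$ as large as the number of cells, and then the displacement is not local. This is the exact obstruction: the *increments* of $\log DF$ are local, $F$ itself is not.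

A third attempt avoids bounding $L(f^n)$: since $\tau$ is invariant under conjugation, it would suffice to conjugate $f$ arbitrarily $C^r$-close to the identity. For $r=1$ this works well (last section). For $r\ge2$ the natural version, in the proof of Lemma 6 below, writes $\log Df=v\circ f-v+\eta$ with $\operatorname{var}\eta$ small. This makes $D\eta$ small in $L^1$ only, with $v$ merely absolutely continuous, while a length on $\mathrm{Diff}^r_+$ is controlled near $e$ by sup norms of derivatives up to order $r$. The argument offers no such control.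

So we return to the second attempt and use the increments of $\log DF$ only. A time-dependent flow will rebuild the map from the function $\log DF$, writing it down one unit of length per unit of time, like a tape passing under a writing head. What has already been written is only rescaled and shifted by affine maps. An affine vector field on a half-line is unbounded, but after a suitable compactification it becomes a bounded $C^r$ field on a circle. This gives $L(F)\le C\int\theta$ (Proposition 4).

Is this enough? For $F=f^n$, the function $S_n=\sum_{0\le i<n}Df^i$ turns out to be an admissible weight up to constants, and $\int S_n=n$. That yields $L(f^n)\le Cn$, which we knew. The hypothesis $V_\infty(f)=0$ must improve the weight from $S_n$ to about $\varepsilon S_n$ on most of the circle. The mechanism is a compactness lemma (Lemma 5): if $\log Df^n$ is nearly constant at scale $1/S_n$, then *all* its derivatives up to order $r-1$ are small at that scale.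

## Weights on the circle

**Chain rule.** Give $D^m\log DG$ the weight $m$. For $1\le j\le r-1$,
$$D^j(v\circ G)=\sum_{i=1}^j(D^iv\circ G)\,(DG)^i\,P_{j,i}(D\log DG,\dots,D^{j-i}\log DG),\tag{6}$$
where $P_{j,i}$ is a polynomial, weighted homogeneous of weight $j-i$, and $P_{j,j}=1$. Indeed, from $D(DG)^i=i(DG)^iD\log DG$ one gets the recursion $P_{j+1,i}=P_{j,i-1}+i\,(D\log DG)P_{j,i}+DP_{j,i}$ (with $P_{j,0}=P_{j,j+1}=0$), and $D$ raises weight by one. In the same way $D^jDG=DG\cdot Q_j$ with $Q_j$ of weight $j$, since $Q_0=1$, $Q_{j+1}=(D\log DG)Q_j+DQ_j$.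

More generally, for a positive function $\vartheta$ put $e_m=D^m\vartheta/\vartheta$, of weight $m$. Since $D\log\vartheta=e_1$ and $De_m=e_{m+1}-e_1e_m$, each $D^j\log\vartheta$ is a polynomial of weight $j$ in the $e_m$; and conversely each $e_j$ is a polynomial of weight $j$ in the $D^m\log\vartheta$. We use constantly that a polynomial of weight $w$ in variables bounded by $CM^m$ (at weight $m$) is bounded by $C'M^w$.

**Lemma 2.** On an interval, let $\theta>0$ be $C^{r-1}$ with $|D^j\theta|\le B\theta^{j+1}$ $(1\le j\le r-1)$, and let $\partial=\theta^{-1}D$. If $|D^ju|\le B\theta^j$ for $1\le j\le r-1$, then $|\partial^ju|\le C(B,r)$ for $1\le j\le r-1$.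

*Proof.* Put $b_m=\theta^{-m-1}D^m\theta$, so $|b_m|\le B$ for $1\le m\le r-1$, and $\partial b_m=b_{m+1}-(m+1)b_1b_m$. Also $\partial(\theta^{-i}D^iu)=\theta^{-(i+1)}D^{i+1}u-i\,b_1\theta^{-i}D^iu$. By induction, $\partial^ju=\sum_{i=1}^ja_{j,i}\theta^{-i}D^iu$, where $a_{j+1,i}=a_{j,i-1}+\partial a_{j,i}-i\,b_1a_{j,i}$ is a polynomial in the $b_m$ with $m\le j+1-i$. For $j\le r-1$ only bounded quantities occur. $\square$

**Lemma 3.** There are universal $C,C_j$ such that for every $1$-Lipschitz $\ell:\mathbb S^1\to(0,1]$ there is a $C^\infty$ function $\theta$ with $\ell^{-1}\le\theta\le C\ell^{-1}$ and $|D^j\theta|\le C_j\theta^{j+1}$ for all $j\ge1$.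

*Proof.* Let $0\le\beta\le1$ be a smooth bump supported in $[-1,1]$ with $\beta=1$ on $[-\frac12,\frac12]$, and put $\theta(x)=c\int\ell(z)^{-2}\beta\big(\frac{4(x-z)}{\ell(z)}\big)dz$. The integrand is nonzero only if $|x-z|\le\ell(z)/4$, and then $\frac34\ell(z)\le\ell(x)\le\frac54\ell(z)$ because $\ell$ is $1$-Lipschitz. Such $z$ lie within $\ell(x)/3$ of $x$, so they form a set of measure at most $\frac23\ell(x)$. Differentiating under the integral gives $|D^j\theta(x)|\le C_j\ell(x)^{-1-j}$ for $j\ge0$. If $|x-z|\le\ell(x)/16$, then $\frac{15}{16}\ell(x)\le\ell(z)\le\frac{17}{16}\ell(x)$, so $|x-z|\le\ell(z)/8$ and the bump equals $1$. Hence $\theta(x)\ge c'\ell(x)^{-1}$. Choose the constant $c$ so that $\theta\ge\ell^{-1}$; then $\ell^{-1-j}\le\theta^{j+1}$. $\square$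

## The length of $F$ is at most $C\int\theta$

**Proposition 4.** For every $B\ge1$ there is $C=C(B,r,L)$ such that: if $F\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $\theta:\mathbb S^1\to[1,\infty)$ is $C^{r-1}$ with
$$|D^j\theta|\le B\theta^{j+1},\qquad|D^j\log DF|\le B\theta^j\qquad(1\le j\le r-1),$$
then $L(F)\le C\int_{\mathbb S^1}\theta\,dx$.

In the proof $C,c$ denote positive constants depending only on $B,r,L$. Since $\int\theta\ge1$, bounded costs are free.

**Step 0 (normalizing at one point).** *We arrange a point where $F$ is tangent to the identity, and record the scale there.* As $\int DF=1$, there is $p$ with $DF(p)=1$. Composing with rotations on both sides (bounded cost, $\theta$ replaced by a rotate) we may assume $F(0)=0$, $DF(0)=1$. Let $s=1/\theta(0)\le1$. Since $|D(1/\theta)|=|D\theta|/\theta^2\le B$, we have $1/\theta(x)\le s+B|x|$. Hence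
$$\theta(x)\ge\frac c{s+|x|},\qquad\log\frac1s\le C\int\theta.\tag{7}$$
For the second: $\int\theta\ge\int_{-1/2}^{1/2}\frac{dx}{s+B|x|}=\frac2B\log\big(1+\frac B{2s}\big)$, and $1+\frac{B}{2s}\ge1+\frac1{2s}\ge s^{-1/2}$.

On $|x|\le s/(2B)$ we have $1/\theta\ge s-B|x|\ge s/2$, so $\theta\le2/s$. Hence there $|\log DF|\le2B|x|/s\le1$, and therefore $|DF-1|\le C|x|/s$ and $|F(x)-x|\le Cx^2/s$. Since $D^jDF=DF\cdot Q_j$ with $|Q_j|\le C\theta^j\le Cs^{-j}$, also $|D^j(F-\mathrm{id})|\le Cs^{1-j}$ for $0\le j\le r$.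

**Step 1 (making $F$ the identity near $0$).** *We split off a factor $E$ living at scale $s$, so that what remains fixes a neighborhood of $0$.* Let $0\le\chi\le1$ be a smooth cutoff, $\chi=1$ on $[-1,1]$, $\chi=0$ off $[-2,2]$. For $\delta\le1/(8B)$ let
$$F_1(x)=x+\Big(1-\chi\big(\tfrac x{\delta s}\big)\Big)(F(x)-x)\quad\text{on }|x|\le2\delta s,\qquad F_1=F\text{ elsewhere}.$$
On $|x|\le2\delta s$, $|DF_1-1|\le C\frac{|x|}s+\frac C{\delta s}\cdot\frac{x^2}s\le C\delta$. Fix $\delta=\delta(B,r)$ making this at most $\frac12$. Then: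

* $F_1\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $F_1=\mathrm{id}$ on $|x|\le\delta s$.
* On $|x|\le2\delta s$ the bounds of Step 0 give $|D^j(F_1-\mathrm{id})|\le Cs^{1-j}$, $0\le j\le r$; with $DF_1\ge\frac12$ this gives $|D^j\log DF_1|\le Cs^{-j}\le C\theta^j$, the last by (7). So $|D^j\log DF_1|\le C\theta^j$ on all of $\mathbb S^1$, $1\le j\le r-1$.
* $E=F_1^{-1}F$ is supported in $|x|\le2\delta s$. In the variable $\xi=x/s$, both $F$ and $F_1$ have bounded derivatives up to order $r$ and first derivative bounded below on $|\xi|\le2\delta$; hence so does $E$.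

To bound $L(E)$, magnify. For $A=A_{\log(1/s)}$ we have
$$A(s\xi)=\tfrac1\pi\arctan\big(s^{-1}\tan(\pi s\xi)\big),\qquad|\xi|\le2\delta\le\tfrac14.$$
As $\tan(\pi s\xi)/s=\pi\xi\cdot h(\pi s\xi)$ with $h(y)=\tan y/y$ smooth on $|y|\le\pi/4$, this extends smoothly to $s\in[0,1]$ with positive $\xi$-derivative. So its $C^r$ norm is bounded and its derivative is bounded below, uniformly in $s$. Thus $AEA^{-1}$ satisfies the hypothesis of Lemma 1(a) with a bounded constant, and $L(AEA^{-1})\le C$. Hence
$$L(E)\le C+2L(A)\le C\Big(1+\log\frac1s\Big)\le C\int\theta.$$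
Since $F=F_1E$, it remains to bound $L(F_1)$.

**Step 2 (opening the fixed neighborhood).** *We enlarge the interval where $F_1$ is the identity to a fixed size.* Let $e^{-a}=\tan(\pi\delta s)$. As $\delta s\le\frac18$, $a\ge0$, and $e^{-a}\asymp s$. Put $M=A_a$ and $F_2=MF_1M^{-1}$. By (4), $M(\pm\delta s)=\pm\frac14$, so $F_2=\mathrm{id}$ on $[-\frac14,\frac14]$. Also $L(F_1)\le L(F_2)+2L(M)\le L(F_2)+C(1+a)\le L(F_2)+C\int\theta$.

We need the derivatives of $M$. From (4), $\log DM=a-\log\mathcal A$ with $\mathcal A=\cos^2\pi x+e^{2a}\sin^2\pi x$. For $|x|\le\frac12$: $\mathcal A\ge1$ and $\mathcal A\ge4e^{2a}x^2$, so $\mathcal A\ge\frac12(1+e^{2a}x^2)\ge\frac14e^{2a}(e^{-a}+|x|)^2$. Also $|D\mathcal A|=(e^{2a}-1)\pi|\sin2\pi x|\le Ce^{2a}|x|$ and $|D^j\mathcal A|\le C_je^{2a}$. Dividing, $|D^j\mathcal A|/\mathcal A\le C_j(e^{-a}+|x|)^{-j}$ for $j\ge1$: for $j=1$ use $|x|\le e^{-a}+|x|$, and for $j\ge2$ use that $e^{-a}+|x|$ is bounded. So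
$$|D^j\log DM(x)|\le C_j(s+|x|)^{-j}\ (j\ge1),\qquad DM\asymp\frac1s\ \text{ on }|x|\le\delta s;\tag{8}$$
the last because $1\le\mathcal A\le1+e^{2a}\tan^2(\pi\delta s)=2$ there.

**Step 3 (two maps read off a common ruler).** *We parametrize the region where $F_2$ acts by a ruler of length $N\le C\int\theta$, on which source and target both have uniformly smooth log-derivative.* Let $J=[\frac18,\frac78]$ and $\theta_*(x')=\theta(x)/DM(x)$, $x=M^{-1}x'$, so that $\theta_*dx'=\theta\,dx$.

*Near the ends.* Let $x'\in[\frac18,\frac14]\cup[\frac34,\frac78]$. Then $|x|\le\delta s\le s/(2B)$, so $\theta\asymp1/s\asymp DM$ and $\theta_*\asymp1$. There $D_{x'}=(DM)^{-1}D_x$. By (8), $|D^j_xDM|=DM|Q_j|\le C(DM)^{j+1}$, and $|D^j_x(\log\theta-\log DM)|\le Cs^{-j}\le C(DM)^j$. Lemma 2 with $DM$ as the weight gives $|D^j_{x'}\log\theta_*|\le C$ for $1\le j\le r-1$.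

*The ruler.* Let $\chi_1$ be smooth on $J$ with $0\le\chi_1\le1$, $\chi_1=1$ on $[\frac3{16},\frac{13}{16}]$, $\chi_1=0$ on $[\frac18,\frac5{32}]\cup[\frac{27}{32},\frac78]$. Put $C_2=32$ and $\omega=C_2\exp(\chi_1\log\theta_*)$. On $[\frac3{16},\frac{13}{16}]$ we have $\omega=C_2\theta_*$, and elsewhere $\omega\asymp1$, so
$$N:=\int_J\omega\,dx'\le C+C\int_J\theta_*\,dx'\le C\int\theta.$$
Let $K_0:[0,N]\to J$ be the inverse of $x'\mapsto\int_{1/8}^{x'}\omega$, let $K_1=F_2K_0$, and $\Phi_i=\log K_i'$. Because $\omega=32$ on the two end intervals, each of length $\frac1{32}$, and $F_2=\mathrm{id}$ there, $K_0=K_1$ is affine of slope $1/C_2$ on $[0,1]\cup[N-1,N]$ (so $N>2$).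

*Claim:* $|\Phi_i^{(j)}|\le C$ for $1\le j\le r-1$, $i=0,1$.

Where $K_0(y)\in[\frac18,\frac14]\cup[\frac34,\frac78]$, $F_2=\mathrm{id}$, so $\Phi_1=\Phi_0=-\log\omega\circ K_0$. Here $\frac d{dy}=\omega^{-1}D_{x'}$, and $\log\omega=\log C_2+\chi_1\log\theta_*$ is bounded with bounded derivatives of order $\le r-1$. The claim follows.

Where $K_0(y)\in[\frac14,\frac34]$, $\omega=C_2\theta_*$. With $x=M^{-1}K_0(y)$ we get $\frac d{dy}=\omega^{-1}(DM)^{-1}D_x=C_2^{-1}\theta^{-1}D_x$. Moreover $\log DF_2(Mx)=\log DM(F_1x)+\log DF_1(x)-\log DM(x)$, so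
$$\Phi_0=-\log C_2-\log\theta+\log DM,\qquad\Phi_1=\log DM\circ F_1+\log DF_1-\log\theta-\log C_2,$$
as functions of $x$. By Lemma 2 (weight $\theta$) it suffices that every non-constant term $u$ satisfies $|D^ju|\le C\theta^j$, $1\le j\le r-1$. For $\log\theta$ and $\log DF_1$ this is known. For $\log DM$ it follows from (8) and (7). For $\log DM\circ F_1$, by (6) and (8) it suffices that
$$\frac{DF_1(x)}{s+|F_1(x)|}\le C\theta(x).\tag{9}$$
Define $\vartheta$ by $\vartheta(F_1x)=\theta(x)/DF_1(x)$: this is the weight $\theta$ carried to the target. With $x'=F_1x$,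
$$\frac d{dx'}\Big(\frac1\vartheta\Big)=\frac1{DF_1}D_x\Big(\frac{DF_1}\theta\Big)=\frac{D\log DF_1}\theta-\frac{D\theta}{\theta^2},$$
which is bounded by $C$, and $1/\vartheta(0)=DF_1(0)/\theta(0)=s$. So $1/\vartheta(x')\le s+C|x'|$, which is (9). The claim is proved.

Extend $K_i$ to $\mathbb R$ affinely with slope $1/C_2$. Then $K_i$ is a $C^r$ diffeomorphism of $\mathbb R$, $\Phi_i\in C^{r-1}(\mathbb R)$, and $\Phi_i=-\log C_2$ outside $[1,N-1]$.

**Step 4 (the conveyor flow on the line).** *For one map $K=K_i$, $\Phi=\Phi_i$, we build a flow of duration $N$ that ends at $K$ up to an affine normalization.* Let $\gamma\in C^\infty(\mathbb R)$ be nonincreasing, $\gamma=1$ on $(-\infty,-1]$, $\gamma=0$ on $[0,\infty)$. For $t\in[0,N]$ put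
$$g_t(y)=-\int_y^t\gamma(z-t)\Phi'(z)\,dz,\qquad w_t(y)=\int_t^ye^{g_t(\sigma)}d\sigma.$$
At time $t$ the head stands at $y=t$. To its right nothing has been written; at distance more than $1$ to its left, $g_t$ already differs from $\Phi$ by a constant only. Precisely, $\partial_yg_t=\gamma(y-t)\Phi'(y)$, which is $0$ for $y\ge t$ and for $y\le0$. So $w_t$ is a $C^r$ diffeomorphism of $\mathbb R$. Let $v_t$ be defined by $\partial_tw_t(y)=v_t(w_t(y))$. Since $\gamma(0)=0$ and $g_t(t)=0$,
$$\partial_tg_t(y)=\int_y^t\gamma'(z-t)\Phi'(z)\,dz,\qquad\partial_tw_t(y)=-1+\int_t^ye^{g_t}\,\partial_tg_t\,d\sigma.$$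

* *Right of the head.* For $y\ge t$: $w_t(y)=y-t$, so $v_t(w)=-1$ for $w\ge0$.
* *Left of the head.* For $y\le t-1$, $\partial_tg_t(y)=\alpha(t):=\int_{t-1}^t\gamma'(z-t)\Phi'(z)\,dz$, so $\partial_tw_t(y)=(\partial_tw_t)(t-1)+\alpha(t)\big(w_t(y)-w_t(t-1)\big)$. Thus $v_t(w)=\alpha(t)w+\beta(t)$ for $w\le w_t(t-1)$. On $[t-1,t]$ we have $|g_t|\le\sup|\Phi'|\le C$, so $w_t(t-1)\in[-C,-c]$. Hence $\alpha,\beta$ are continuous and bounded by $C$.
* *Derivatives.* Differentiating $\partial_tw_t=v_t\circ w_t$ in $y$ gives $\partial_wv_t=\partial_tg_t(y)$ at $w=w_t(y)$, which is bounded by $C\int|\gamma'|$. With $\partial_w=e^{-g_t}\partial_y$,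
$$\partial_w^2v_t=-e^{-g_t}\gamma'(y-t)\Phi'(y),$$
which is supported in $t-1\le y\le t$, where $|g_t|\le C$. Each further $\partial_w$ differentiates $e^{-g_t}$ (giving $-e^{-g_t}\gamma\Phi'$), $\gamma'$ or a derivative of $\Phi$. So $\partial_w^jv_t$, $1\le j\le r$, involves only $\Phi',\dots,\Phi^{(r-1)}$ and is bounded by $C$. These functions are jointly continuous in $(t,w)$ because $w_t^{-1}(w)$ is. Since $v_t(0)=-1$, also $|v_t|\le C$ on each half-line $w\ge-C$ (on $w\ge0$ it is $-1$).

*Beginning and end.* As $\Phi'=0$ on $(-\infty,0]$ and $\gamma=0$ on $[0,\infty)$, $g_0\equiv0$ and $w_0=\mathrm{id}$. As $\Phi'=0$ on $[N-1,\infty)$ and $\gamma(z-N)=1$ for $z\le N-1$, $g_N=\Phi-\Phi(N)$, so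
$$w_N(y)=\int_N^ye^{\Phi-\Phi(N)}d\sigma=C_2\big(K(y)-\tfrac78\big).\tag{10}$$

**Step 5 (compactifying the conveyor).** *We transport $v_t$ to a compact circle so that it becomes a bounded $C^r$ field.* Let $\lambda=1/(r+1)$ and let $Q:\mathbb R\to(-1,1)$ be a fixed increasing $C^\infty$ diffeomorphism with
$$Q(w)=1-e^{-w}\ (w\ge1),\qquad Q(w)=-1+|w|^{-\lambda}\ (w\le-2);$$
it exists since $-1+2^{-\lambda}<0<1-e^{-1}$. Let $\mathbb T=\mathbb R/4\mathbb Z\ni z$ and let $\hat V_t$ on $(-1,1)$ be the push-forward $Q_*(v_t\partial_w)$.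

* For $w\ge1$: $\dot w=-1$ gives $\dot z=e^{-w}\dot w=-(1-z)$, so $\hat V_t=-(1-z)\partial_z$.
* For $w\le-C_3$, where $C_3\ge2$ is such that $w_t(t-1)\ge-C_3$ always: put $\zeta=z+1=|w|^{-\lambda}$. Then $\dot\zeta=\lambda|w|^{-\lambda-1}\dot w$ with $\dot w=-\alpha|w|+\beta$, so
$$\hat V_t=\big(-\lambda\alpha\,\zeta+\lambda\beta\,\zeta^{1+1/\lambda}\big)\partial_\zeta=\big(-\lambda\alpha\,\zeta+\lambda\beta\,\zeta^{r+2}\big)\partial_\zeta.$$
* On $-C_3\le w\le1$: $\hat V_t=(Q'v_t)\circ Q^{-1}$ with $Q$ fixed, so derivatives of order $\le r$ are bounded by $C$.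

Extend $\hat V_t$ to $\mathbb T$ with a smooth bump $k$ ($k=1$ near $0$, supported in $(-\frac12,\frac12)$): by $-(1-z)k(z-1)\partial_z$ on $z\in[1,2]$, and by $-\lambda\alpha(t)\zeta k(\zeta)\partial_\zeta$ for $\zeta=z+1\in[-1,0]$. Since $\max(\zeta,0)^{r+2}$ is $C^{r+1}$, $\hat V_t$ is $C^r$ in $z$ with derivatives of order $0,\dots,r$ bounded by $C$ and jointly continuous. This is why $\lambda$ is small. With the simpler choice $\lambda=1$ the last term would be $\beta\zeta^2$, and setting it to $0$ for $\zeta<0$ would break $C^2$. We do want it to be $0$ for $\zeta<0$, because there we can control $\int\alpha\,dt$, as we now see, but have no control over $\beta$.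

**Step 6 (comparing the two conveyors).** *The flows for $i=0$ and $i=1$ differ exactly by a conjugate of $F_2$.* Let $\varphi^i$ be the flow map of $\hat V_t$ from $t=0$ to $t=N$, built from $\Phi_i$.

*On $\mathbb T\setminus(-1,1)$*, $\varphi^i$ is the flow of $-(1-z)k(z-1)\partial_z$ for time $N$, respectively of $-\lambda\zeta k(\zeta)\partial_\zeta$ for time $\int_0^N\alpha\,dt$. Since $\Phi'$ is supported in $[1,N-1]$, for each such $z$ all $t\in[z,z+1]$ lie in $[0,N]$, and
$$\int_0^N\alpha\,dt=\int\Phi'(z)\Big(\int_z^{z+1}\gamma'(z-t)\,dt\Big)dz=-\int\Phi'(z)\,dz=0,$$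
because the inner integral is $\gamma(0)-\gamma(-1)=-1$ and $\Phi$ takes the same value at both ends. So $\varphi^0=\varphi^1$ there.

*On $(-1,1)$*, $t\mapsto Q(w_t(y))$ solves the flow equation and $w_0=\mathrm{id}$, so $\varphi^i=Q\circ w^i_N\circ Q^{-1}$. By (10), $w_N^1(w_N^0)^{-1}$ sends $C_2(x'-\frac78)$ to $C_2(F_2(x')-\frac78)$ for $x'=K_0(y)\in J$, and is the identity elsewhere because $K_0=K_1$ off $[0,N]$.

Let $\hat S:\mathbb S^1\to\mathbb T$ be a fixed $C^\infty$ orientation-preserving diffeomorphism with $\hat S(x')=Q(C_2(x'-\frac78))$ on $J$. Since $F_2=\mathrm{id}$ off $J$, we obtain $\varphi^1(\varphi^0)^{-1}=\hat SF_2\hat S^{-1}$ on all of $\mathbb T$. The function $h\mapsto L(\hat S^{-1}h\hat S)$ is a continuous length on $\mathrm{Diff}^r_+(\mathbb T)$. Lemma 1(b), applied to $\varphi^0$ and $\varphi^1$ with duration $N$, gives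
$$L(F_2)\le C(N+1)\le C\int\theta.$$
Altogether $L(F)\le L(F_1)+L(E)+C\le C\int\theta$. $\square$

## Derivatives of iterates at the scale $1/S_n$

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$, $u=\log Df\in C^{r-1}$, and $S_n=\sum_{0\le i<n}Df^i$. For $n\ge1$, $S_n\ge1$ (the term $i=0$), and $\int S_n=n$. There is $C=C(f)$ with
$$|D^j\log Df^n|\le CS_n^j,\qquad|DS_n|\le CS_n^2\qquad(1\le j\le r-1).\tag{11}$$
Indeed $\log Df^n=\sum_{i<n}u\circ f^i$. By (6), $D^j(u\circ f^i)$ is a sum over $1\le m\le j$ of $(D^mu\circ f^i)(Df^i)^m$ times a polynomial of weight $j-m$ in derivatives of $\log Df^i$ of order $\le j-m\le j-1$. By induction on $j$, and $S_i\le S_n$, that polynomial is at most $CS_n^{j-m}$ (for $i=0$, $\log Df^0=0$). As $\sum_i(Df^i)^m\le S_n^m$, the first bound follows. Also $|DDf^i|=Df^i|D\log Df^i|\le C\,Df^i\,S_n$; sum over $i$.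

The same computation with $D^jDf^i=Df^i\,Q_j$ gives $|D^jS_n|\le CS_n^{j+1}$. So $\theta=S_n$ is admissible in Proposition 4 (with a large $B$) and yields only $L(f^n)\le Cn$, as announced. The gain comes from the next lemma.

**Lemma 5.** Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$. For all $\Lambda,\eta>0$ there is $\zeta>0$ such that for all $n\ge1$, $x_0$, $\mu>0$: if $S_n\le\Lambda/\mu$ and $\operatorname{osc}(\log Df^n)\le\zeta$ on $I=[x_0-\mu,x_0+\mu]$, then $\mu^j|D^j\log Df^n|\le\eta$ on $I$ for $1\le j\le r-1$.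

*Proof.* The plan is to show that the rescaled functions are precompact in $C^{r-1}$; then small oscillation forces small derivatives. Work in the lift, with constants depending on $f,r,\Lambda$. Put $\hat\psi(\xi)=\log Df^n(x_0+\mu\xi)$, $\xi\in[-1,1]$. By (11), $|\hat\psi^{(j)}|\le C\mu^jS_n^j\le C$ for $1\le j\le r-1$. To get equicontinuity of the top derivative, write by (6)
$$\hat\psi^{(r-1)}=\sum_{i<n}\sum_{m=1}^{r-1}(D^mu\circ f^i)\,a_i^m\,c_{i,m},\quad a_i=\mu Df^i,\quad c_{i,m}=\mu^{r-1-m}P_{r-1,m}(D\log Df^i,\dots,D^{r-1-m}\log Df^i),$$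
evaluated at $x_0+\mu\xi$. We use the following facts.

* $\sum_ia_i=\mu S_n\le\Lambda$, so $\sum_ia_i^m\le\Lambda^m$.
* $a_i'=a_i\cdot\mu D\log Df^i$ and $|\mu D\log Df^i|\le C\mu S_n\le C$, so $|a_i'|\le Ca_i$ and $a_i(\xi)\le Ca_i(\xi')$ for all $\xi,\xi'\in[-1,1]$.
* $|c_{i,m}|\le C$ and $|c_{i,m}'|\le C$: the derivative is $\mu^{r-m}$ times a polynomial of weight $r-m$ in $D^l\log Df^i$ with $l\le r-m\le r-1$, so (11) applies.
* $|f^i(x_0+\mu\xi)-f^i(x_0+\mu\xi')|\le\Lambda|\xi-\xi'|$, because $a_i\le\Lambda$.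

Let $\varpi$ be a common modulus of continuity of $D^mu$, $1\le m\le r-1$. Changing the three factors one after another,
$$|\hat\psi^{(r-1)}(\xi)-\hat\psi^{(r-1)}(\xi')|\le C\sum_m\sum_ia_i(\xi)^m\big(\varpi(\Lambda|\xi-\xi'|)+|\xi-\xi'|\big)\le C\big(\varpi(\Lambda|\xi-\xi'|)+|\xi-\xi'|\big).$$
By Arzelà–Ascoli the functions $\hat\psi-\hat\psi(0)$ form a precompact family in $C^{r-1}[-1,1]$. If the lemma failed for some $\eta$, there would be a sequence violating the conclusion with oscillation tending to $0$. A subsequence of $\hat\psi-\hat\psi(0)$ would converge in $C^{r-1}$ to a constant, namely $0$: a contradiction. $\square$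

## Irrational rotation number: $\sup|\log Df^{q_N}|\to0$ and $V_\infty=0$

Let $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ have irrational rotation number $\alpha$, let $q_N$ be the denominators of the convergents of $\alpha$, let $\|\cdot\|$ be the distance to the nearest integer, and let $V=\operatorname{var}\log Df$. We recall the textbook facts that we use.

* $\|j\alpha\|\ge\|q_N\alpha\|$ for $0<j<q_{N+1}$; $\|q_{N+1}\alpha\|<\|q_N\alpha\|\to0$; and $q_N\alpha$, $q_{N+1}\alpha$ lie on opposite sides of $0$ mod $1$.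
* Denjoy's theorem: $f$ is topologically conjugate to the rotation $R_\alpha$. So $f$ has a unique invariant probability measure $\nu$, Birkhoff averages of continuous functions converge uniformly, and $f^{q_N}\to\mathrm{id}$ uniformly.
* Denjoy–Koksma inequality: $\big|\sum_{i<q_N}\eta\circ f^i-q_N\int\eta\,d\nu\big|\le\operatorname{var}\eta$ for $\eta$ of bounded variation.

Let $I_x=I_x^N$ be the short interval between $x$ and $f^{q_N}x$, corresponding under the conjugacy to an arc of length $\|q_N\alpha\|$. Below $N$ is large, so that $q_N<q_{N+1}$.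

**(P1)** The intervals $f^i(I_x)=I_{f^ix}$, $0\le i<q_{N+1}$, have disjoint interiors, because $\|j\alpha\|\ge\|q_N\alpha\|$ for $0<j<q_{N+1}$. Since $\log Df^i=\sum_{m<i}\log Df\circ f^m$, the oscillation of $\log Df^i$ on $I_x$ is at most $V$ for $0\le i\le q_{N+1}$.

**(P2)** $\mathbb S^1$ is covered by the intervals $I_{f^ix}$, $0\le i<q_{N+1}$, and $I_{f^{j-q_N}x}$, $0\le j<q_N$. Indeed the standard dynamical partition consists of $f^i(I^N_x)$, $0\le i<q_{N+1}$, and $f^j(I_x^{N+1})$, $0\le j<q_N$. By the facts on the sides and sizes of $q_N\alpha$ and $q_{N+1}\alpha$, $I^{N+1}_x\subset I^N_{f^{-q_N}x}$; apply $f^j$.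

**Ergodicity (Katok, Herman).** $f$ is ergodic with respect to Lebesgue measure. *Proof.* Let $A$ be invariant with $|A|>0$ and let $x$ be a density point of $A$. Let $U_N=I_x\cup I_{f^{-q_N}x}\ni x$. By (P2) the sets $f^i(U_N)$, $0\le i<q_{N+1}$, cover $\mathbb S^1$. By (P1), $\sum_i|f^iU_N|\le2$ and $\operatorname{osc}_{U_N}\log Df^i\le2V$. Since $|U_N|\to0$ and $U_N$ is an interval containing $x$, $\epsilon_N:=|U_N\setminus A|/|U_N|\to0$. As $Df^i\le e^{2V}|f^iU_N|/|U_N|$ on $U_N$,
$$|\mathbb S^1\setminus A|\le\sum_i|f^i(U_N\setminus A)|\le e^{2V}\epsilon_N\sum_i|f^iU_N|\le2e^{2V}\epsilon_N\to0.\qquad\square$$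

**Lemma 6.** $\sup|\log Df^{q_N}|\to0$ and $V_\infty(f)=0$.

*Proof.* *First we solve the cohomological equation approximately in $L^1$.* Let $\phi_0=\log Df\in C^1$ and $L_0^1=\{w\in L^1:\int w=0\}$. The subspace $\{(w\circ f)Df-w:w\in L_0^1\}$ is dense in $L_0^1$. By Hahn–Banach it is enough that every $g\in L^\infty$ annihilating it annihilates $L_0^1$. For such $g$, since $\int g\,(w\circ f)Df=\int(g\circ f^{-1})w$, we have $\int(g\circ f^{-1}-g)w=0$ for all $w\in L_0^1$, so $g\circ f^{-1}-g$ is a.e. a constant $c$. Then $g\circ f^{-n}=g+nc$, and $c=0$ since $g$ is bounded. By ergodicity $g$ is constant, so it annihilates $L_0^1$.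

Apply this to $D\phi_0\in L_0^1$: for $\varepsilon>0$ there is $w\in L^1_0$ with $\|D\phi_0-(w\circ f)Df+w\|_{L^1}\le\varepsilon$. Let $v$ be a primitive of $w$ on $\mathbb S^1$. Then
$$\phi_0=v\circ f-v+\eta,\qquad v,\eta\text{ absolutely continuous},\quad\operatorname{var}\eta\le\varepsilon.$$

*Then we sum along orbits.* By unique ergodicity $\frac1n\log Df^n\to\int\phi_0\,d\nu$ uniformly; as $\int Df^n=1$ for all $n$, $\int\phi_0\,d\nu=0$, hence $\int\eta\,d\nu=0$. Now $\log Df^{q_N}=v\circ f^{q_N}-v+\sum_{i<q_N}\eta\circ f^i$, and by Denjoy–Koksma the sum is at most $\varepsilon$ in absolute value. Since $f^{q_N}\to\mathrm{id}$ uniformly, $\limsup_N\sup|\log Df^{q_N}|\le\varepsilon$. Also $\operatorname{var}\log Df^n\le2\operatorname{var}v+n\varepsilon$, so $V_\infty(f)\le\varepsilon$. Let $\varepsilon\to0$. $\square$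

## Theorem A for irrational rotation number

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ have irrational rotation number (so $V_\infty(f)=0$ automatically). We estimate $L(f^n)$ along the subsequence $n=q_{N+1}$.

**Step 1 (the geometric scale).** *We compare $S_n$ with the displacement of $f^{q_N}$.* Let $m_N(x)=|f^{q_N}(x)-x|=|I_x|>0$. By Lemma 6, $|Dm_N|=|Df^{q_N}-1|\le\delta_N\to0$. By (P1), $Df^i(x)\le e^V|f^iI_x|/|I_x|$ for $0\le i<n$, and the intervals $f^iI_x$ have disjoint interiors, so
$$S_n\le\frac{e^V}{m_N}.$$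
For $N$ large, $m_N\ge\frac12m_N(x)$ on $I_x$, so $\int_{I_x}dz/m_N(z)\le2$. By (P2) at most $q_{N+1}+q_N\le2n$ intervals $I_y$ cover $\mathbb S^1$, so $\int dx/m_N\le4n$.

**Step 2 (gaining $\varepsilon$).** *Lemma 5 makes the derivatives of $\psi=\log Df^n$ small at scale $m_N$.* Fix $\varepsilon\in(0,1)$. For $x_0\in\mathbb S^1$ put $\mu=m_N(x_0)/2$. For $N$ large, $m_N\ge\mu$ on $[x_0-\mu,x_0+\mu]$, so $S_n\le e^V/\mu$ there, and $\operatorname{osc}\psi\to0$ uniformly by Lemma 6 (recall $n=q_{N+1}$). Lemma 5 with $\Lambda=e^V$ and $\eta=(\varepsilon/2)^{r-1}$ gives, for $N$ large and at every $x_0$,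
$$|D^j\psi|\le\Big(\frac\varepsilon2\Big)^{r-1}\Big(\frac2{m_N}\Big)^j\le\Big(\frac\varepsilon{m_N}\Big)^j,\qquad1\le j\le r-1.$$

**Step 3 (applying the length bound).** *We feed this scale to Proposition 4.* Let $\ell=\min(1,m_N/\varepsilon)$, which is $1$-Lipschitz once $\delta_N\le\varepsilon$, and take $\theta$ from Lemma 3. Then $\theta\ge1$, $|D^j\psi|\le\theta^j$ and $\int\theta\le C\int(1+\varepsilon/m_N)\le C(1+4\varepsilon n)$. Proposition 4 gives $L(f^n)\le C'(1+\varepsilon n)$ with $C'$ independent of $\varepsilon$ and $N$. By (2), $\tau(f)\le L(f^n)/n$ for all these $n=q_{N+1}\to\infty$, so $\tau(f)\le C'\varepsilon$ for every $\varepsilon$, i.e. $\tau(f)=0$. $\square$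

## Rational rotation number: a formula for $V_\infty$

Since $\tau(f^q)=q\,\tau(f)$ and $V_\infty(f^q)=q\,V_\infty(f)$, we may replace $f$ by a power and assume that $f$ has fixed points. Let $\phi=D\log Df$, $V=\operatorname{var}\log Df$, $\psi_n=\log Df^n$.

Let $I$ be a component of $\mathbb S^1\setminus\mathrm{Fix}(f)$ and, for $x\in I$, let $J_x\subset I$ be the interval between $x$ and $f(x)$. The intervals $f^l(J_x)=J_{f^lx}$, $l\in\mathbb Z$, have disjoint interiors and fill $I$. For every $l\in\mathbb Z$, $\log Df^l$ is $\pm$ a sum of terms $\log Df\circ f^m$ with distinct $m$, so it oscillates by at most $V$ on $J_x$. Hence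
$$Df^l\le e^V\frac{|f^lJ_x|}{|J_x|}\quad\text{on }J_x,\qquad l\in\mathbb Z.\tag{12}$$
So $\sum_lDf^l$ converges uniformly on compact subsets of $I$, and $\kappa=\sum_{l\in\mathbb Z}(\phi\circ f^l)Df^l$ is continuous on $I$. For the translation $P(u)=u+1$ we find $\kappa=0$. By (13) below, $\kappa$ is the limit of the derivative of $\log DP^m-\log DP^{-i}=\log(1+(u-i)^2)-\log(1+(u+m)^2)$ as $m,i\to\infty$, and the $u$-derivative of this expression tends to $0$.

**Proposition 7.** $V_\infty(f)=\sum_I\int_{J_I}|\kappa|$, where $J_I=J_x$ for any $x\in I$. Consequently $V_\infty(f)=0$ if and only if $\kappa\equiv0$ on $\mathbb S^1\setminus\mathrm{Fix}(f)$.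

*Proof.* *We cut $I$ into the pieces $f^{-i}J_I$ and see $\kappa$ appear on most pieces visited by the orbit segment.* Since $\psi_n\circ f^{-i}=\sum_{l=-i}^{n-i-1}\log Df\circ f^l\ (=\log Df^{n-i}-\log Df^{-i})$,
$$D(\psi_n\circ f^{-i})=\sum_{l=-i}^{n-i-1}(\phi\circ f^l)Df^l,\qquad\int_I|D\psi_n|=\sum_{i\in\mathbb Z}\int_{J_I}\big|D(\psi_n\circ f^{-i})\big|.\tag{13}$$
Put $a_l=\int_{f^lJ_I}|\phi|=\int_{J_I}|\phi\circ f^l|Df^l$, so $\sum_la_l=\int_I|\phi|<\infty$.

* For $0\le i<n$, $\int_{J_I}|\kappa-D(\psi_n\circ f^{-i})|\le\sum_{l<-i}a_l+\sum_{l\ge n-i}a_l$. The average of the right side over $0\le i<n$ tends to $0$ by Cesàro. So, after division by $n$, these terms contribute $\int_{J_I}|\kappa|$ in the limit.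
* For given $l$, the number of $i\notin[0,n)$ with $-l\le i\le n-l-1$ is $\min(|l|,n)$. So the remaining $i$ contribute at most $\frac1n\sum_l\min(|l|,n)a_l\to0$, by dominated convergence.

Hence $\frac1n\int_I|D\psi_n|\to\int_{J_I}|\kappa|$ for each $I$. Since $\int_I|\phi\circ f^i|Df^i=\int_I|\phi|$, we have $\frac1n\int_I|D\psi_n|\le\int_I|\phi|$, and $\sum_I\int_I|\phi|<\infty$. So dominated convergence applies to the sum over the countably many components.

*The fixed points contribute nothing.* If $z\in\mathrm{Fix}(f)$ is non-isolated in $\mathrm{Fix}(f)$, then by Rolle $\log Df$ vanishes at points $\ne z$ accumulating at $z$. So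
$$Df(z)=1,\qquad\phi(z)=0,\tag{14}$$
and $D\psi_n(z)=n\phi(z)=0$. Isolated fixed points are countable. Thus $\int_{\mathrm{Fix}(f)}|D\psi_n|=0$. This proves the formula. If $V_\infty(f)=0$, then $\int_{J_x}|\kappa|=0$ for every $x\in I$, and $\kappa=0$ on $I$ by continuity; the converse is clear. $\square$

With Lemma 6 and $V_\infty(f^q)=qV_\infty(f)$, this proves (3)⇔(4) in Theorem B.

## Theorem A for rational rotation number

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ have fixed points and $V_\infty(f)=0$. Then $\kappa\equiv0$ by Proposition 7, and $Df(p)=1$ at each fixed point by (3).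

**Step 1 (the optimal weight).** *We choose the smallest weight that Proposition 4 can use for $f^n$.* Put $\psi=\psi_n$ and
$$\mathcal N=\max_{1\le j\le r-1}|D^j\psi|^{1/j},\qquad\ell(x)=\inf_z\Big(\frac1{\max(\mathcal N(z),1)}+|x-z|\Big),\qquad\theta^*=\frac1\ell.$$
The function $\ell$ is $1$-Lipschitz with values in $(0,1]$. Lemma 3 gives $\theta$ with $\theta\ge\theta^*\ge\max(\mathcal N,1)$ and $\theta\le C\theta^*$. Then $|D^j\psi|\le\theta^j$, and Proposition 4 yields $L(f^n)\le C\int\theta^*dx$ with $C$ independent of $n$. It remains to show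
$$\limsup_{n\to\infty}\frac1n\int\theta^*dx\le\varepsilon\qquad\text{for every }\varepsilon\in(0,1).\tag{15}$$

**Step 2 (reduction to counting bad times).** *We show that (15) only requires that almost every orbit rarely meets a bad set.* By (11) there is $C_1\ge1$, independent of $n$, such that $\max(\mathcal N,1)\le C_1S_n$ and $1/S_n$ is $C_1$-Lipschitz. Then
$$\frac1{\max(\mathcal N(z),1)}+|x-z|\ge\frac1{C_1S_n(z)}+|x-z|\ge\frac1{C_1S_n(x)},$$
so $\theta^*\le C_1S_n$ everywhere.

Let $R=1/\varepsilon$. *If $\mathcal N\le\varepsilon S_n(x)$ on $\{|w-x|\le R/S_n(x)\}$, then $\theta^*(x)\le\varepsilon S_n(x)+1$.* In the infimum defining $\ell(x)$, points at distance more than $R/S_n(x)$ give at least $1/(\varepsilon S_n(x))$, and the others give at least $1/\max(\varepsilon S_n(x),1)$.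

Let $\mathrm{Bad}_n=\{\theta^*>\varepsilon S_n+1\}$. Using $\int S_n=n$,
$$\frac1n\int\theta^*\le\varepsilon+\frac1n+\frac{C_1}n\int_{\mathrm{Bad}_n}S_n\,dx,$$
$$\frac1n\int_{\mathrm{Bad}_n}S_n\,dx=\frac1n\sum_{0\le i<n}|f^i(\mathrm{Bad}_n)|=\int_{\mathbb S^1}\frac{\#\{0\le i<n:f^{-i}z\in\mathrm{Bad}_n\}}n\,dz.$$
By dominated convergence, (15) follows if the last integrand tends to $0$ for a.e. $z$.

**Step 3 (points that move).** *For $z\notin\mathrm{Fix}(f)$ we show that the number of bad indices is bounded independently of $n$.* Let $z\in I$, $x=f^{-i}z$ with $0\le i<n$, and $\mu=R/S_n(x)$.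

*The scale $\mu$ is comparable to a fundamental interval.* Since $Df^m(f^{-i}z)=Df^{m-i}(z)/Df^{-i}(z)$,
$$S_n(x)=\sum_{l=-i}^{n-1-i}\frac{Df^l(z)}{Df^{-i}(z)}\ge\frac1{Df^{-i}(z)},$$
the term $l=0$ being present. On the other hand $|J_x|=|f^{-i}J_z|\ge e^{-V}Df^{-i}(z)|J_z|$. So $\mu\le b_z|J_x|$ with $b_z=Re^V/|J_z|$.

*A neighborhood made of boundedly many fundamental intervals.* Fix an integer $K\ge2b_z$ and let $H_x$ be the interval in $I$ with endpoints $f^{\pm K}x$. As $i\to\infty$, $x$ tends to a fixed point, where $Df=1$. So $|f^kJ_x|\ge\frac12|J_x|$ for $|k|\le K$ once $i\ge i_1(z,\varepsilon)$. Then each component of $H_x\setminus\{x\}$, being made of $K$ intervals $f^kJ_x$, has length at least $\frac K2|J_x|\ge b_z|J_x|\ge\mu$. Hence $[x-\mu,x+\mu]\subset H_x$.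

*The bound on $S_n$.* A point $w\in H_x$ is joined to $x$ by at most $K$ intervals $f^kJ_x$, on each of which every $\log Df^j$ oscillates by at most $V$. So $|\log Df^j(w)-\log Df^j(x)|\le KV$ for all $j$, and $S_n\le e^{KV}S_n(x)=e^{KV}R/\mu$ on $H_x$.

*The oscillation.* The oscillation of $\psi_n$ on $H_x=f^{-i}H_z$ equals that of $\psi_n\circ f^{-i}$ on $H_z$. By (13), $D(\psi_n\circ f^{-i})\to\kappa=0$ uniformly on the compact set $H_z$ as $i\to\infty$ and $n-i\to\infty$. This is where the hypothesis enters.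

Lemma 5, with $\Lambda=e^{KV}R$ and $\eta=1$, now gives $i_0=i_0(z,\varepsilon)$ such that for $i_0\le i\le n-i_0$ we have $\mu^j|D^j\psi|\le1$ on $[x-\mu,x+\mu]$, i.e. $\mathcal N\le1/\mu=\varepsilon S_n(x)$ there. By Step 2, $x\notin\mathrm{Bad}_n$. So at most $2i_0$ indices are bad.

**Step 4 (fixed points).** *Only a set of positive measure matters, and there we check that no index is bad.* Isolated fixed points form a countable set. Let $z$ be a non-isolated fixed point. Then $f^{-i}z=z$, and by (14) $Df(z)=1$, $\phi(z)=0$, so $S_n(z)=n$. Let $\eta>0$ with $2\eta R\le\log2$. Near $z$ we have $|\phi|\le\eta$, hence $|\log Df(v)|\le\eta|v-z|$. So if $|f^iw-z|\le2R/n$ and $n$ is large, then $|f^{i+1}w-z|\le|f^iw-z|\,e^{2\eta R/n}$. By induction, $|w-z|\le R/n$ implies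
$$|f^iw-z|\le\frac Rn\,e^{2\eta Ri/n}\le\frac{2R}n,\qquad|\log Df^i(w)|\le2\eta R\qquad(0\le i\le n).$$
So on $[z-\frac Rn,z+\frac Rn]$ we have $S_n\le2n=2R/(R/n)$ and $\operatorname{osc}\psi\le4\eta R$. As $\eta$ may be taken as small as we like, Lemma 5 with $\mu=R/n$, $\Lambda=2R$ and its $\eta$ equal to $1$ gives $\mathcal N\le n/R=\varepsilon S_n(z)$ there for $n\ge n_0(z,\varepsilon)$. By Step 2, $z\notin\mathrm{Bad}_n$.

This proves (15). Hence $\tau(f)\le C\varepsilon$ for all $\varepsilon\in(0,1)$, so $\tau(f)=0$. Together with the irrational case this proves Theorem A, and with it Theorem B and the Corollary. $\blacksquare$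

## The class $C^1$: a smooth diffeomorphism that is $C^1$-distorted and $C^2$-undistorted

The restriction $k\ge2$ is sharp: for $k=1$ there is a $C^\infty$ example. Use again the coordinate $u$ with $x=\frac1\pi\arctan u$, and let
$$f(u)=b(u)+1,\qquad b\ne\mathrm{id}\text{ a }C^\infty\text{ diffeomorphism supported in }[\tfrac13,\tfrac23].$$
This is the translation $P$ with a local change. It is $C^\infty$ and non-torsion, its only fixed point is $\infty$, and $Df=1$ there.

*$C^2$-undistorted.* Let $u\in J=[0,1]=[0,f(0)]$ and $m,i\ge1$. Since $b$ moves nothing outside $[\frac13,\frac23]$, $f^m(u)=b(u)+m$ and $f^{-i}(u)=u-i$. As $dx=\frac1\pi\frac{du}{1+u^2}$,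
$$\log D_xf^m-\log D_xf^{-i}=\log b'(u)-\log\big(1+(b(u)+m)^2\big)+\log\big(1+(u-i)^2\big),$$
whose $u$-derivative tends uniformly on $J$ to $(\log b')'$ as $m,i\to\infty$. With $m=n-i$, the left side is $\psi_n\circ f^{-i}$, so (13) and Proposition 7 give $V_\infty(f)=\operatorname{var}(\log b')$. This is positive because $b\ne\mathrm{id}$, and by Theorem B $f$ is $C^2$-undistorted.

*$C^1$-distorted.* Here the conjugation attempt succeeds. The only $f$-invariant probability measure is $\delta_\infty$, so the averages $\frac1i\log Df^i$ converge uniformly to $\log Df(\infty)=0$, and $\frac1{|i|}\log\sup Df^i\to0$ as $i\to\pm\infty$. Hence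
$$\Theta_n=\sum_{i\in\mathbb Z}e^{-|i|/n}Df^i$$
converges uniformly. Let $h_n\in\mathrm{Diff}^1_+(\mathbb S^1)$ fix $\infty$ and have derivative proportional to $\Theta_n$. Since
$$(\Theta_n\circ f)\,Df=\sum_ie^{-|i-1|/n}Df^i\in[e^{-1/n},e^{1/n}]\,\Theta_n,$$
the maps $h_nfh_n^{-1}$ fix $\infty$ and satisfy $|\log D(h_nfh_n^{-1})|\le1/n$. So they converge to $\mathrm{id}$ in $C^1$. Let $L$ be a continuous length on $\mathrm{Diff}^1_+(\mathbb S^1)$ and fix $m$. For $n$ large, $L\big((h_nfh_n^{-1})^m\big)\le1$, so by conjugation invariance and (2), $\tau(f)=\tau(h_nfh_n^{-1})\le1/m$. As $m$ is arbitrary, $\tau(f)=0$, and $f$ is $C^1$-distorted by the criterion.
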